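# The cluster volume of the metric graph free field in dimension six

## 1. The theorem and what it asserts

**Theorem 1.** Let $\phi$ be the Gaussian free field on the metric graph of $\mathbb Z^6$, and let $\nu_6(M)$ be the probability that the cluster of the origin in $\{\phi\ge 0\}$ contains at least $M$ points of $\mathbb Z^6$. There are constants $c,C\in(0,\infty)$ such that for all $M\ge 2$
$$c\,M^{-1/2}(\ln M)^{1/4}\ \le\ \nu_6(M)\ \le\ C\,M^{-1/2}(\ln M)^{1/4}.$$
In particular, the conjecture "there are $\delta'>0$ and $c,C>0$ with $cM^{-1/2}\ln^{\delta'}(M)\le\nu_6(M)\le CM^{-1/2}\ln^{\delta'}(M)$ for all $M\ge2$" is true, with $\delta'=\frac14$ and with no other exponent.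

In plain words: take a random continuous landscape over the six-dimensional grid, flood everything below level $0$, and ask how large the island around the origin is, given that the origin is dry. The tail of the size is $M^{-1/2}$ up to a logarithmic factor, and the theorem identifies this factor.

We now fix the objects. Let $d\ge3$. The metric graph $\widetilde{\mathbb Z}^d$ is obtained from $\mathbb Z^d$ by replacing each nearest-neighbour edge $\{x,y\}$ by a compact interval $I_{\{x,y\}}$ of length $d$ with endpoints $x$ and $y$. Let $G(x,y)=\sum_{n\ge0}P_x(S_n=y)$ be the Green's function of simple random walk. The free field $\phi$ on $\widetilde{\mathbb Z}^d$ is defined in two stages. On $\mathbb Z^d$ it is the centered Gaussian field with covariance $G$. Given the lattice values, the restrictions to the intervals are independent, and on $I_{\{x,y\}}$ the field is a bridge of duration $d$ from $\phi_x$ to $\phi_y$ of a Brownian motion with variance $2$ per unit time. Equivalently, $\phi$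 is the centered Gaussian field whose covariance is the Green's function of Brownian motion on $\widetilde{\mathbb Z}^d$, normalised to agree with $G$ on $\mathbb Z^d$. With this normalisation, level $0$ is critical for the percolation of level sets. We write $\mathcal C^{\ge0}(0)$ for the set of points connected to $0$ by a path in $\{\phi\ge0\}$ (empty if $\phi_0<0$), $\mathrm{vol}(A)$ for the number of lattice points in $A$, and $\nu_d(M)=\mathbb P(\mathrm{vol}(\mathcal C^{\ge0}(0))\ge M)$.

The conjecture is taken from Zhenhao Cai and Jian Ding, "Quasi-multiplicativity and regularity for metric graph Gaussian free fields", arXiv:2412.05706 (2024). The problem comes with these known results, where $\asymp$ and $\lesssim$ hide constants depending on $d$: $\nu_d(M)\asymp M^{-\frac{d-2}{d+2}}$ for $3\le d\le5$; $\nu_d(M)\asymp M^{-1/2}$ for $d>6$; $\nu_d(M)\gtrsim M^{-1/2}$ for all $d\ge3$; and $\nu_6(M)\lesssim M^{-1/2+o(1)}$. The two exponents $\frac{d-2}{d+2}$ and $\frac12$ meet exactly at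 $d=6$. None of these bounds is used below.

## 2. Green's functions, clusters and capacity

From now on $d=6$. Constants $c,C,\dots\in(0,\infty)$ are absolute and may change from line to line. $|\cdot|$ is the Euclidean norm. For positions in space we view edges as unit segments of $\mathbb R^6$, so $|v|$ makes sense for $v\in\widetilde{\mathbb Z}^6$; the *open metric ball* of radius $\rho$ about $z$ is $\{v\in\widetilde{\mathbb Z}^6:|v-z|<\rho\}$. Put $B_R=\{x\in\mathbb Z^6:|x|\le R\}$, $B(z,R)=z+B_R$. The walk $S$ under $P_x$ is always independent of $\phi$, and $S[m,n]$ also denotes the set of points visited between times $m$ and $n$.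

**Walk estimates.** Write $G(x)=G(0,x)$. We use the local central limit theorem and $G(x)\sim c_0|x|^{-4}$. Hence
$$c(1+|x|)^{-4}\le G(x)\le C(1+|x|)^{-4},\qquad \sum_zG(x,z)G(z,y)\le C(1+|x-y|)^{-2}.\tag{2.1}$$
For the convolution bound let $\rho=|x-y|\ge1$. The points with $|z-x|\le\rho/2$ contribute at most $C\rho^{-4}\cdot\rho^2$, likewise those with $|z-y|\le\rho/2$. For all others $|z-x|\le|z-y|+\rho\le3|z-y|$, so they contribute at most $C\sum_{|z-x|\ge\rho/2}|z-x|^{-8}\le C\rho^{-2}$. For $\rho=0$ the sum $\sum_zG(z)^2$ is finite.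

By the strong Markov property $G(x)/G(0)=P_x(S\text{ hits }0)$. For $x\ne0$ this is less than $1$: otherwise, by symmetry, the walk would go from $0$ to $x$ and back again and again, against transience. As $G(x)\to0$, we have $a_0:=\max_{x\ne0}G(x)/G(0)<1$.

**Capacity.** For finite $K\subset\mathbb Z^6$ let $e_K(w)=1_{w\in K}P_w(S_n\notin K\ \forall n\ge1)$ and $\mathrm{cap}(K)=\sum_we_K(w)$. Decomposing according to the last visit to $K$,
$$P_x(S\text{ hits }K)=\sum_wG(x,w)e_K(w).\tag{2.2}$$
If $K'\subset K$ then $e_K\le e_{K'}$ on $K'$ and $\mathrm{cap}(K')\le\mathrm{cap}(K)\le|K|$. *Example.* Taking $x\in K$ in (2.2) gives $\mathrm{cap}(\{0\})=1/G(0)$ and $\mathrm{cap}(\{0,x\})=2/(G(0)+G(x))$, the latter because $e_K$ takes the same value at both points.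

**Green's functions on the metric graph.** A segment of length $\ell$ has resistance $2\ell$, so a lattice edge has conductance $\frac1{12}$ and the total conductance at a lattice point is $1$. Let $X$ be Brownian motion on $\widetilde{\mathbb Z}^6$; its lattice trace is simple random walk. For closed $D$, $G_D$ is the Green's function of $X$ killed on $D$; it is symmetric, and
$$(G-G_D)(v,w)=E_v\big[G(X_{T_D},w);T_D<\infty\big]\ge0,\tag{2.3}$$
with $T_D$ the hitting time of $D$. In each variable $G_D$ vanishes on $D$ and is harmonic off $D$ and off the other variable: linear on edges, with zero net current at lattice points. $\mathbb P^D$ is the law of the centered field with covariance $G_D$. All sets $D$ below (finite lattice sets, complements of open metric balls, closures of clusters, finite unions of these) meet each edge in finitely many closed intervals, so $D^c$ is again a metric graph with Dirichlet points. For $A\subset\mathbb Z^6$, $G_A$ restricted to $\mathbb Z^6$ is the Green's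 function of the walk killed on $A$. *Example.* If $D=\mathbb Z^6\setminus\{0\}$, then $D^c$ contains a star of $12$ edges around $0$, and $G_D(0,0)=1$, the inverse of the total conductance. So the variance of $\phi_0$ given all other lattice values is $1$.

**Clusters.** $\mathcal C(x)$ is the connected component of $\{\phi\ne0\}$ containing $x\in\mathbb Z^6$ (almost surely $\phi\ne0$ on $\mathbb Z^6$). We write $x\leftrightarrow y$ for $y\in\mathcal C(x)$, and $y\leftrightarrow\Gamma$ for $\mathcal C(y)\cap\Gamma\ne\emptyset$, $\Gamma\subset\mathbb Z^6$. Sums such as $\sum_{y\in\mathcal C(x)}$ run over lattice points, and $G_{\mathcal C}$ means $G_{\overline{\mathcal C}}$. The boundary points of a cluster are zeros of $\phi$, so almost surely $\overline{\mathcal C}$ and $\mathcal C$ have the same lattice points.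

Almost surely no local minimum of $\phi$ inside an edge has value $0$. So on $\{\phi_0>0\}$ a path in $\{\phi\ge0\}$ from $0$ cannot continue beyond a zero of $\phi$, and $\mathcal C^{\ge0}(0)=\overline{\mathcal C(0)}$; on $\{\phi_0<0\}$ it is empty. By the symmetry $\phi\mapsto-\phi$,
$$\nu_6(M)=\tfrac12\,\mathbb P(\mathrm{vol}(\mathcal C(0))\ge M).\tag{2.4}$$

We use the following facts from T. Lupu, *From loop clusters and random interlacements to the free field*, Ann. Probab. 44 (2016); for the strong Markov property see also Ding–Wirth, Ann. Probab. 48 (2020).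

**(F1) Strong Markov property.** All $\mathcal C(x)$ are bounded almost surely. For finite $A\subset\mathbb Z^6$ let $\mathcal C(A)=\bigcup_{x\in A}\mathcal C(x)$. Given $\mathcal F_{\mathcal C(A)}$ (the set and $\phi$ on it), $\phi$ off $\overline{\mathcal C(A)}$ has law $\mathbb P^{\overline{\mathcal C(A)}}$. The same holds under $\mathbb P^D$, with $D\cup\overline{\mathcal C(A)}$.

**(F2) Signs.** Given $|\phi|$, the signs of the components of $\{\phi\ne0\}$ are independent and fair.

**(F3) Loops.** Under $\mathbb P^D$ the components are distributed as the clusters of those loops of one Poisson loop soup on $\widetilde{\mathbb Z}^6$ (intensity $\frac12$) that are contained in $D^c$. So for $D\subset D'$ the clusters under $\mathbb P^{D'}$ can be coupled to lie inside those under $\mathbb P^D$. The families of loops contained in disjoint open sets are independent.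

Fact (F2) gives an exact formula. With $s_x=\mathrm{sgn}\,\phi_x$, $E[s_xs_y\,|\,|\phi|]=1_{x\leftrightarrow y}$. For a Gaussian pair with correlation $b$ the signs differ with probability $\frac1\pi\arccos b$. Hence, for $x,y\notin D$,
$$\mathbb P^D(x\leftrightarrow y)=\frac2\pi\arcsin\frac{G_D(x,y)}{\sqrt{G_D(x,x)G_D(y,y)}}.\tag{2.5}$$
*Example.* The points $e_1,e_2,e_3$ have one common pair correlation $a=G(e_1-e_2)/G(0)$. Killing at $e_3$ changes the correlation of $\phi_{e_1},\phi_{e_2}$ from $a$ to $\frac{a-a^2}{1-a^2}=\frac a{1+a}<a$. This is (F3) at work: fewer loops, fewer connections.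

**(F4) Two distinct clusters.** $\mathbb P(y\leftrightarrow\Gamma,\,y'\leftrightarrow\Gamma,\,y\not\leftrightarrow y')\le\mathbb P(y\leftrightarrow\Gamma)\,\mathbb P(y'\leftrightarrow\Gamma)$, and the same under $\mathbb P^D$. Indeed, explore $\mathcal C(y)$. On $\{y'\notin\mathcal C(y)\}$ the cluster of $y'$ is, by (F1), a cluster of a field with the additional Dirichlet set $\overline{\mathcal C(y)}$, so by (F3) the conditional probability of $y'\leftrightarrow\Gamma$ is at most the unconditional one.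

Finally, the Paley–Zygmund inequality: for $Z\ge0$, $P(Z\ge\frac12EZ)\ge(EZ)^2/(4E[Z^2])$; it follows from Cauchy–Schwarz, as does $P(Z>0)\ge(EZ)^2/E[Z^2]$.

## 3. First computations, and a walk that meets a cluster

For $M=1$ there is nothing to do: $\nu_6(1)=\frac12$. The two-point function $\tau(x,y)=\mathbb P(x\leftrightarrow y)$ is explicit: for neighbours, $G(0)=1+G(e)$, so $\tau(0,e)=\frac2\pi\arcsin(1-1/G(0))$. In general $b\le\arcsin b\le\frac\pi2b$ on $[0,1]$ gives
$$\frac{2}{\pi G(0)}\,G(x-y)\le\tau(x,y)\le\frac{1}{G(0)}\,G(x-y).\tag{3.1}$$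
Summing, $\mathbb E\,\mathrm{vol}(\mathcal C(0)\cap B_R)\asymp R^2$ for $R\ge1$. The full cluster has infinite mean volume, so the tail is heavy, but the first moment alone does not give its rate.

**A heuristic for the exponent.** Let $\mathsf M(\lambda)=\mathbb E[1-e^{-\lambda\mathrm{vol}(\mathcal C(0))}]$. A tail $M^{-1/2}(\ln M)^{1/4}$ corresponds to $\mathsf M'(\lambda)\approx\lambda^{-1/2}(\ln\frac1\lambda)^{1/4}$. Now
$$\mathsf M'(\lambda)=\sum_x\mathbb E\big[1_{0\leftrightarrow x}e^{-\lambda\mathrm{vol}(\mathcal C(0))}\big].$$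
Without the exponential the summand is $\tau(0,x)\asymp G(x)=\sum_nP_0(S_n=x)$. So think of a connection as a random walk path, which is killed at rate $\lambda$ for each lattice point hanging on it. (Section 8 makes this a rigorous inequality.) A point $y$ hangs on the infinite path with probability $h(y)$, where
$$h(x):=\mathbb E\big[P_x(S\text{ hits }\mathcal C(0))\big].\tag{3.2}$$
A path of diameter $N$ should carry about $\sum_{|y|\le N}h(y)$ points. It survives until $\lambda\sum_{|y|\le N}h(y)\approx1$, and then $\mathsf M'(\lambda)\approx N^2$, the time spent. Everything hinges on $h$.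

**The first attempt: count visits.** The expected number of visits of $S$ to $\mathcal C(0)$ is
$$\sum_wG(x,w)\tau(0,w)\le C(1+|x|)^{-2},\qquad\text{hence}\qquad h(x)\le C(1+|x|)^{-2},\tag{3.3}$$
and for $x\neq 0$ the number of visits is really of order $|x|^{-2}$ (restrict to $|w|\le|x|/2$). If counting and hitting were comparable, $h\asymp|x|^{-2}$, the path would carry $N^4$ points, and we would find $\mathsf M'\approx\lambda^{-1/2}$ with no logarithm. Here is the point at which this fails. When the walk first hits $\mathcal C(0)$, at $u$, it visits the cluster again; the expected number of visits within distance $r$ is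
$$U_{u,r}:=\sum_{y\in\mathcal C(u),\,|y-u|<r}G(u,y),\qquad\text{to be compared with}\qquad A(R):=\sum_{|v|\le R}G(v)h(v).\tag{3.4}$$
By the three-point bound of Section 5, for $|u-v|\ge4r$,
$$\mathbb E[U_{u,r};u\leftrightarrow v]\le C|u-v|^{-4}\sum_{|y-u|<r}G(u,y)\,[h(y-u)+h(y-v)]\le C|u-v|^{-4}\,(A(r)+C),$$
since $h(y-v)\le C|u-v|^{-2}$ and $\sum_{|y-u|<r}G(u,y)\le Cr^2$. So $A(r)$ is the natural scale of $U_{u,r}$. If $h\ge c|x|^{-2}$ for all $x\neq 0$, then $A(R)\ge c\ln R$ for $R\ge 2$: a hit would bring logarithmically many visits, and $h$ would be smaller than the number of visits by a logarithm. Indeed Proposition 9 below would then give $h(x)\le C|x|^{-2}/\ln|x|$, a contradiction.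

**The self-consistent relation.** A hit brings about $A(|x|)$ visits, so we aim at
$$h(x)\asymp\frac{|x|^{-2}}{A(|x|)},\qquad A(R)=\sum_{|v|\le R}G(v)h(v).$$
Each dyadic shell then adds about $1/A$ to $A$, so $A^2$ grows by a constant per shell: $A(R)\asymp(\ln R)^{1/2}$ and $h(x)\asymp|x|^{-2}(\ln|x|)^{-1/2}$. A path of diameter $N$ carries $N^4(\ln N)^{-1/2}$ points, the balance $\lambda N^4\approx(\ln N)^{1/2}$ gives $N^2\approx\lambda^{-1/2}(\ln\frac1\lambda)^{1/4}$, and the exponent $\frac14$ appears. The rest of the notes proves this.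

## 4. Random walk killed outside a ball

Let $g_N(a,b)$ be the expected number of visits to $b$ by the walk from $a$ before leaving $\{|\cdot|<2N\}$.

**Lemma 2.** There is $N_0$ such that for $N\ge N_0$
$$g_N(a,b)\ge cN^{-4}\qquad(a,b\in B_{15N/8}),\tag{4.1}$$
$$P_x(S\text{ hits }K\text{ before leaving }\{|\cdot|<2N\})\ge cN^{-4}\,\mathrm{cap}(K)\qquad(x\in B_{15N/8},\ K\subset B_{15N/8}).\tag{4.2}$$

*Proof.* **Step 1.** We prove (4.1) for close points. Let $|a-b|\le N/16$ and let $\sigma$ be the exit time. Then $g_N(a,b)=G(a,b)-E_a[G(S_\sigma,b)]$ and $|S_\sigma-b|\ge N/8$. For $N$ large this is at least $\frac12c_0(N/16)^{-4}-2c_0(N/8)^{-4}=c_0N^{-4}(32768-8192)$.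

**Step 2.** We show that the walk reaches a nearby ball with probability bounded below. Let $a,a'\in B_{15N/8}$, $|a-a'|\le N/32$, $B'=B(a',N/64)\cap B_{15N/8}$. Then $|B'|\ge cN^6$, and every $z\in B'$ has $|a-z|\le3N/64<N/16$. The probability to hit $B'$ before $\sigma$ is at least the expected number of visits to $B'$ before $\sigma$ divided by the largest expected number of visits from a point of $B'$:
$$\frac{\sum_{z\in B'}g_N(a,z)}{\sup_{z\in B'}\sum_{z'\in B'}G(z,z')}\ge\frac{cN^6N^{-4}}{CN^2}=c.$$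

**Step 3.** We chain. For general $a,b$ choose lattice points $a=a_0,\dots,a_k=b$ in $B_{15N/8}$ with $k\le C$ and $|a_i-a_{i+1}|\le N/64$: take points of the segment $[a,b]$ and round coordinates towards $0$, which does not increase norms. A point of $B(a_i,N/64)$ is within $N/32$ of $a_{i+1}$, so by Step 2 the walk hits the sets $B(a_i,N/64)\cap B_{15N/8}$, $i=1,\dots,k$, in turn before $\sigma$ with probability at least $c$. From the last one, Step 1 gives $g_N(\cdot,b)\ge cN^{-4}$. This is (4.1).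

**Step 4.** We deduce (4.2). By the last-visit decomposition the left side is $\sum_{w\in K}g_N(x,w)P_w(\text{no return to }K\text{ before }\sigma)\ge cN^{-4}\sum_we_K(w)$. $\square$

## 5. A three-point bound in terms of the hitting function

Let $\tau_3(x,y,z)=\mathbb P(x\leftrightarrow y\leftrightarrow z)$. Note $h(0)=1$, $h(-x)=h(x)$, $h(x)\ge P_x(S\text{ hits }0)\ge cG(x)$, and $\mathbb E[P_y(S\text{ hits }\mathcal C(x))]=h(y-x)$.

**Lemma 3.** For all $x,y,z\in\mathbb Z^6$, $\ \tau_3(x,y,z)\le C\,G(y,z)\,[h(y-x)+h(z-x)]$. By symmetry of $\tau_3$, any of the three points may play the role of the root $x$.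

*Proof.* If $y=z$, then $\tau_3=\tau(x,y)\le CG(x-y)\le Ch(y-x)$. If $x\in\{y,z\}$, then $\tau_3=\tau(y,z)\le CG(y,z)$ and $h(0)=1$. Now let the points be distinct and $\mathcal C=\mathcal C(x)$.

**Step 1.** We express $\tau_3$ through the effect of killing on $\overline{\mathcal C}$. Let $a=G(y,z)/G(0)\le a_0$, and let $b$ be the correlation $G_{\mathcal C}(y,z)/\sqrt{G_{\mathcal C}(y,y)G_{\mathcal C}(z,z)}$ if $y,z\notin\mathcal C$, and $b=0$ otherwise. By (F1) and (2.5), $\mathbb P(y\leftrightarrow z,\,y\not\leftrightarrow x)=\mathbb E[\frac2\pi\arcsin b]$. Subtracting from $\mathbb P(y\leftrightarrow z)$, $\tau_3=\frac2\pi\mathbb E[\arcsin a-\arcsin b]$. By (F3), $b\le a$; also $b\ge G_{\mathcal C}(y,z)/G(0)$. As $\arcsin$ has bounded derivative on $[0,a_0]$,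
$$\tau_3(x,y,z)\le C\,\mathbb E[(G-G_{\mathcal C})(y,z)].\tag{5.1}$$

**Step 2.** We bound $G-G_{\mathcal C}$ by hitting probabilities of $X$. Split $\overline{\mathcal C}$ into $\mathcal C'=\{v\in\overline{\mathcal C}:|v-z|\ge|y-z|/2\}$ and $\mathcal C''=\{v\in\overline{\mathcal C}:|v-z|\le|y-z|/2\}$. The hitting time of $\overline{\mathcal C}$ is that of $\mathcal C'$ or that of $\mathcal C''$, so (2.3) gives $G-G_{\mathcal C}\le(G-G_{\mathcal C'})+(G-G_{\mathcal C''})$. Since $G(\cdot,z)$ is linear on edges, (2.1) extends to $G(v,z)\le C(1+|v-z|)^{-4}$ for all $v\in\widetilde{\mathbb Z}^6$. So $G(\cdot,z)\le CG(y,z)$ on $\mathcal C'$, and (2.3) gives $(G-G_{\mathcal C'})(y,z)\le CG(y,z)P_y(X\text{ hits }\overline{\mathcal C})$. Points of $\mathcal C''$ are at distance at least $|y-z|/2$ from $y$; by symmetry of Green's functions, $(G-G_{\mathcal C''})(z,y)\le CG(y,z)P_z(X\text{ hits }\overline{\mathcal C})$.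

**Step 3.** We pass from $X$ to the walk: $\mathbb E[P_y(X\text{ hits }\overline{\mathcal C(x)})]\le12\,h(y-x)$. If $X$ first hits $\overline{\mathcal C}$ at a lattice point, the lattice trace hits $\mathcal C$ as well. Otherwise it first hits inside an edge, coming from an endpoint $p\notin\mathcal C$. As $\mathcal C$ is connected, contains a lattice point and meets this edge, the other endpoint $p'$ lies in $\mathcal C$. From the hitting point $X$ either reaches $p'$ before $p$, or returns to $p$, from where the next different lattice point visited is $p'$ with probability $\frac1{12}$. So the trace visits $p'$ with conditional probability at least $\frac1{12}$. With (5.1) and Step 2, the lemma follows. $\square$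

## 6. Dyadic sums of $G\,h$ and the expected capacity

Let
$$a_j=\sum_{2^j\le|v|<2^{j+1}}G(v)h(v),\qquad A_J=\sum_{|v|<2^J}G(v)h(v)=G(0)+\sum_{0\le j<J}a_j\ge1 .$$
By (3.3), $a_j\le C$, so $A_J\le A(2^J)\le A_{J+1}\le A_J+C\le CA_J$ and $A(R)\le C\ln(R+2)$. Further let $q(w)=\mathbb E[e_{\mathcal C(0)}(w)]$, where $e_{\mathcal C(0)}$ refers to the finite set of lattice points of $\mathcal C(0)$, and
$$Q(R)=\sum_{|w|\le R}q(w),\qquad\kappa(R)=\mathbb E[\mathrm{cap}(\mathcal C(0)\cap B_R)].$$
Then $h(x)=\sum_wG(x,w)q(w)$ by (2.2), and $Q(R)\le\kappa(R)\le\mathbb E\,\mathrm{vol}(\mathcal C(0)\cap B_R)\le CR^2$ for $R\ge1$.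

**Lemma 4.** For $r\ge1$, $i\ge j\ge0$ and $J\ge0$:
$$h(x)\ge c\,r^{-6}\sum_{|v|\le r}h(v)\qquad(|x|\le r),\tag{6.1}$$
$$\sum_{|v|\le2^{j+6}}h(v)\le C2^{4j}a_j,\qquad a_i\le C4^{\,i-j}a_j,\tag{6.2}$$
$$A(2^J)\le C+C\sum_{i=0}^J4^{-i}Q(2^i),\tag{6.3}$$
$$a_j\ge c\,4^{-j}\kappa(2^{j-k}),\qquad k=1,2,3.\tag{6.4}$$

*Proof.* **Step 1.** We prove (6.1), a Harnack-type bound which lets us replace a value of $h$ by an average. As an average of hitting probabilities, $h$ is superharmonic: $h(x)\ge E_x[h(S_n)]$ for all $n$. Let $n=\lceil r^2\rceil$. If $r\ge r_0$ and $|x|,|v|\le r$, then $|x-v|\le2r\le2\sqrt n$, and the local central limit theorem gives $P_x(S_m=v)\ge cr^{-6}$ for the $m\in\{n,n+1\}$ of the right parity. So $h(x)\ge\frac12(E_x[h(S_n)]+E_x[h(S_{n+1})])\ge cr^{-6}\sum_{|v|\le r}h(v)$. For $r<r_0$ use $h(x)\ge12^{-|x-v|_1}h(v)$.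

**Step 2.** We compare shells. Sum (6.1) over $2^j\le|x|<2^{j+1}$ with weights $G(x)\asymp2^{-4j}$. With $r=2^{j+6}$ this is the first bound of (6.2). With $r=2^{i+1}$ it gives $a_j\ge c2^{2j}2^{-6i}\sum_{|v|\le2^{i+1}}h(v)$, while $a_i\le C2^{-4i}\sum_{|v|\le2^{i+1}}h(v)$; combine.

**Step 3.** We bound $A$ by the equilibrium mass. We have $A(2^J)=\sum_wq(w)\sum_{|v|\le2^J}G(v)G(v,w)$. The inner sum is at most $C(1+|w|)^{-2}$, and at most $C4^J|w|^{-4}$ if $|w|>2^{J+1}$. Points $|w|\le1$ contribute at most $CQ(1)$. The shells $2^{i-1}<|w|\le2^i$, $1\le i\le J+1$, contribute at most $C4^{-i}Q(2^i)$ each, and the one with $i=J+1$ is at most $C$. The shells $2^i<|w|\le2^{i+1}$, $i\ge J+1$, contribute at most $C4^J16^{-i}Q(2^{i+1})\le C4^{J-i}$ each. This is (6.3).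

**Step 4.** We bound $a_j$ below by capacity. For $2^j\le|x|<2^{j+1}$ and $R\le2^{j-1}$, $h(x)\ge\mathbb E\sum_wG(x,w)e_{\mathcal C(0)\cap B_R}(w)\ge c2^{-4j}\kappa(R)$. Sum over the shell with weights $G(x)$. $\square$

## 7. The capacity of a cluster from below

Let $\kappa^*(R)=\mathbb E^D[\mathrm{cap}(\mathcal C(0)\cap B_R)]$ with $D$ the complement of the open metric ball of radius $4R$ about $0$. By (F3), $\kappa\ge\kappa^*$. The localised version will be needed in Section 13.

**Lemma 5.** $\kappa(R)\ge\kappa^*(R)\ge cR^2/A(2R)$ for $R\ge\frac12$. Consequently $A_J\ge c\sqrt J$ for all $J\ge0$.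

*Proof.* For bounded $R$, $\kappa^*(R)\ge\mathrm{cap}(\{0\})>0$ and $A\ge1$. Let $R$ be large.

**Step 1.** We check that the killing does not spoil the two-point function. For $|w|\le R$, $G_D(0,w)=G(w)-E_0[G(X_{T_D},w)]$ with $|X_{T_D}|=4R$. Uniformly, $G(X_{T_D},w)\le(1+o(1))c_0(3R)^{-4}$ and $G(w)\ge(1-o(1))c_0R^{-4}$. So $G_D(0,w)\ge\frac12G(w)$, and by (2.5) $\tau^D(0,w):=\mathbb P^D(0\leftrightarrow w)\ge\frac2\pi G_D(0,w)/G(0)\ge cG(w)$.

**Step 2.** We run a second moment argument for the visits of a walk to the cluster. Let $|x|\in[2R,2R+1]$, let $K=\mathcal C(0)\cap B_R$ under $\mathbb P^D$, and let $\Theta$ be the number of visits to $K$ of the walk from $x$. Then $E[\Theta]=\sum_{w\in B_R}G(x,w)\tau^D(0,w)\ge cR^{-4}R^2=cR^{-2}$. Since $\Theta^2\le2\sum_{m\le n}1\{S_m\in K,S_n\in K\}$, (F3) and Lemma 3 with root $v$ give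
$$E[\Theta^2]\le CR^{-4}\sum_{w,v\in B_R}G(w,v)\tau_3(v,w,0)\le CR^{-4}\sum_{w,v\in B_R}G(w,v)G(0,w)[h(w-v)+h(v)].$$
The first term sums to at most $CR^2A(2R)$. For the second, $\sum_wG(0,w)G(w,v)\le C(1+|v|)^{-2}\le CR^2G(v)$ for $|v|\le R$, so it is also at most $CR^2A(R)$. Thus $E[\Theta^2]\le CR^{-2}A(2R)$ and $P(\Theta>0)\ge cR^{-2}/A(2R)$.

**Step 3.** We read off the capacity: $P(\Theta>0)=E\sum_wG(x,w)e_K(w)\le CR^{-4}\kappa^*(R)$. This gives the first claim.

**Step 4.** We turn it into growth of $A$. By (6.4) with $k=1$ and the first claim with $R=2^{j-1}$, $a_j\ge c/A(2^j)\ge c/A_j$. So $A_{j+1}^2-A_j^2\ge2a_jA_j\ge c$, and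
$$A_J\ge c\sqrt J.\tag{7.1}$$
$\square$

One half of the self-consistent relation is now done, by a second moment argument that costs nothing new. The other half, $h\le C|x|^{-2}/A$, is harder: it needs that a hit brings many visits *except with small probability*. Suppose we only knew $\mathbb P(U_{u,r}\ge cA(r)\,|\,u\leftrightarrow v)\ge c$, which is what a second moment bound gives. Then the remaining hits, those with small $U$, would be bounded by $\sum_uG(x,u)\mathbb P(u\leftrightarrow0,U\text{ small})$ by no better than a fixed multiple of $|x|^{-2}$, and no gain would result. We need a lower tail that decays in $A$. Sections 8–10 supply it: the connection becomes a walk path, the attached volume gets a Janson-type exponential bound, and many independent scales are combined.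

## 8. Replacing a connection by a random walk path

For $w:\mathbb Z^6\to[0,\infty)$ write $w(\mathcal C)=\sum_{z\in\mathcal C}w(z)$ and, for finite $\Gamma\subset\mathbb Z^6$,
$$\Lambda_w(\Gamma)=\mathbb E\Big[\exp\Big(-\sum_zw(z)1\{z\leftrightarrow\Gamma\}\Big)\Big],$$
which decreases when $\Gamma$ grows.

**Lemma 6.** If $|u-v|_1\ge2$ and $w$ is bounded, then
$$\mathbb E\big[1_{u\leftrightarrow v}e^{-w(\mathcal C(u))}\big]\le C\sum_{p\sim u,\ p'\sim v}\ \sum_{n\ge0}E_p\big[1\{S_n=p'\}\Lambda_w(S[0,n])\big].$$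

*Proof.* **Step 1.** We reduce to $w$ of finite support. Let $w_k=w1_{B_k}\uparrow w$. Clusters are bounded, so $w_k(\mathcal C(u))\to w(\mathcal C(u))$ and $\sum_zw_k(z)1\{z\leftrightarrow\Gamma\}\to\sum_zw(z)1\{z\leftrightarrow\Gamma\}$ almost surely. The left sides converge (integrand at most $1$), and so do the right sides (dominated by $\sum_{p,p'}G(p,p')<\infty$).

**Step 2.** We turn the exponential into killing. Mark each $z$ independently with probability $1-e^{-w(z)}$ and let $D$ be the closure of the union of the clusters of marked points. Almost surely $u\notin D$ if and only if $\mathcal C(u)$ contains no marked point, so the left side equals $\mathbb P(u\leftrightarrow v,\,u\notin D)$. By (F1), applied given the finite set of marked points, and (2.5), this is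
$$\mathbb E\Big[1_{u,v\notin D}\tfrac2\pi\arcsin b_D\Big]\le\mathbb E[1_{u,v\notin D}\,b_D],\qquad b_D=\frac{G_D(u,v)}{\sqrt{G_D(u,u)G_D(v,v)}}.$$

**Step 3.** We remove the denominator, which may be small when $D$ comes close to $u$ or $v$. *Claim:* if $u\notin D$ and $v'\in\mathbb Z^6$, $v'\ne u$, then $G_D(u,v')\le G_D(u,u)\sum_{p\sim u}G_D(p,v')$. Let $f=G_D(\cdot,v')$. Call $p\sim u$ blocked if $D$ meets $I_{\{u,p\}}$, at minimal distance $\varepsilon_p\in(0,6]$ from $u$, and open otherwise. Put $k_u=\sum_{\text{open}}\frac16+\sum_{\text{blocked}}\frac1{\varepsilon_p}$. On these segments $f$ is linear, and it vanishes on $D$; zero net current at $u$ reads $f(u)k_u=\frac16\sum_{\text{open}}f(p)$. On the other hand $G_D(u,u)$ is at least the Green's function at $u$ of $X$ killed at the far ends of all these segments, which is the inverse of their total conductance $\frac12k_u$. So $G_D(u,u)\ge2/k_u$ and $f(u)\le\frac1{12}G_D(u,u)\sum_pf(p)$.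

Let $u,v\notin D$. Apply the claim at $u$ with $v'=v$, then at $v$ to $G_D(v,p)$; here $p\ne v$ because $|u-v|_1\ge2$. Since $G_D(u,u),G_D(v,v)\le G(0)$,
$$b_D\le\sqrt{G_D(u,u)G_D(v,v)}\sum_{p,p'}G_D(p,p')\le G(0)\sum_{p\sim u,\ p'\sim v}G_D(p,p').$$

**Step 4.** We expand over walk paths. We have $G_D(p,p')\le G_{D\cap\mathbb Z^6}(p,p')=\sum_nP_p(S_n=p',\,S[0,n]\cap D=\emptyset)$. For a fixed path with range $\Gamma$, $\{\Gamma\cap D=\emptyset\}$ is almost surely the event that no marked $z$ satisfies $z\leftrightarrow\Gamma$, and its probability is $\Lambda_w(\Gamma)$. $\square$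

## 9. A Janson-type inequality for clusters

**Lemma 7.** Let $y_1,\dots,y_m\in\mathbb Z^6$ be distinct, $w_i\ge0$, $\Gamma_i\subset\mathbb Z^6$ finite, $\mathcal X=\sum_iw_i1\{y_i\leftrightarrow\Gamma_i\}$, and
$$\Psi=\mathbb E\mathcal X,\qquad\Delta=\sum_{i,k}w_iw_k\,\mathbb P(y_i\leftrightarrow\Gamma_i,\ y_i\leftrightarrow y_k).$$
Then $\mathbb E e^{-s\mathcal X}\le\exp(-s\Psi+\frac{s^2}2\Delta)$ for $s\ge0$.

*Proof.* **Step 1.** We isolate the cluster of one point. Let $f(s)=\mathbb Ee^{-s\mathcal X}$, so $-f'(s)=\sum_iw_i\mathbb E[1\{y_i\leftrightarrow\Gamma_i\}e^{-s\mathcal X}]$. Then $\mathcal X\le W_i+\mathcal X_i'$ with $W_i=\sum_{k:\,y_k\in\mathcal C(y_i)}w_k$ and $\mathcal X_i'=\sum_{k:\,y_k\notin\mathcal C(y_i)}w_k1\{y_k\leftrightarrow\Gamma_k\}$.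

**Step 2.** We show that the rest is no larger than an unconditioned copy. $W_i$ and $1\{y_i\leftrightarrow\Gamma_i\}$ are $\mathcal F_{\mathcal C(y_i)}$-measurable. Given $\mathcal F_{\mathcal C(y_i)}$, $\mathcal X_i'$ is an increasing function of the clusters of a field with Dirichlet set $\overline{\mathcal C(y_i)}$. By (F1) and (F3) it is stochastically dominated by $\mathcal X$, so $\mathbb E[e^{-s\mathcal X_i'}\,|\,\mathcal F_{\mathcal C(y_i)}]\ge f(s)$.

**Step 3.** We integrate. By Step 2 and $e^{-sW_i}\ge1-sW_i$, $-f'(s)\ge f(s)\sum_iw_i\mathbb E[1\{y_i\leftrightarrow\Gamma_i\}(1-sW_i)]=f(s)(\Psi-s\Delta)$. Hence $(-\ln f)'\ge\Psi-s\Delta$, and $f(0)=1$. $\square$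

## 10. The lower tail of the Green potential of a cluster

**Lemma 8.** There is $\varepsilon>0$ such that for $r\ge1$ and $|u-v|\ge4r$
$$\mathbb E\big[1_{u\leftrightarrow v}e^{-U_{u,r}}\big]\le C|u-v|^{-4}e^{-2\varepsilon A(r)},\qquad\mathbb P\big(u\leftrightarrow v,\ U_{u,r}\le\varepsilon A(r)\big)\le C|u-v|^{-4}e^{-\varepsilon A(r)}.$$

*Proof.* The second bound follows from the first by Markov's inequality: on $U\le\varepsilon A$ we have $1\le e^{\varepsilon A}e^{-U}$. Let $2^J\le r<2^{J+1}$. If $J=0$, the first bound follows from $\tau(u,v)\le C|u-v|^{-4}$, so let $J\ge1$.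

**Step 1.** We pass to walk paths and reduce to the portion of the path near $u$. Put $w(y)=G(u,y)1\{|y-u|<r\}$, so $w(\mathcal C(u))=U_{u,r}$, and apply Lemma 6. Let $p\sim u$, $p'\sim v$, and let $\sigma_j$ be the first $n$ with $|S_n-u|\ge2^j$. As $|p'-u|\ge4r-1>2^J$, a path from $p$ to $p'$ has passed $\sigma_J$; moreover $|S_{\sigma_J}-p'|\ge|u-v|-r-2\ge\frac14|u-v|$, because $r\le|u-v|/4$ and $|u-v|\ge4$. By monotonicity of $\Lambda_w$ and the strong Markov property,
$$\sum_nE_p[1\{S_n=p'\}\Lambda_w(S[0,n])]\le E_p[\Lambda_w(S[0,\sigma_J])\,G(S_{\sigma_J},p')]\le C|u-v|^{-4}E_p[\Lambda_w(S[0,\sigma_J])].$$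
It remains to bound $E_p[\Lambda_w(S[0,\sigma_J])]$ by $Ce^{-2\varepsilon A(r)}$.

**Step 2.** We apply the Janson-type bound, one term for each scale. For $1\le j\le J-1$ let $\mathcal S_j=\{y\in\mathbb Z^6:2^j\le|y-u|<2^{j+1}\}$, $\Gamma_j=S[\sigma_j,\sigma_{j+1}]$, and, with probabilities over $\phi$ for given $S$,
$$\psi_j=\sum_{y\in\mathcal S_j}G(u,y)\mathbb P(y\leftrightarrow\Gamma_j),\qquad D_j=\sum_{y\in\mathcal S_j}\sum_{1\le i<J}\sum_{y'\in\mathcal S_i}G(u,y)G(u,y')\mathbb P(y\leftrightarrow\Gamma_j,\ y\leftrightarrow y').$$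
Let $I=I(S)\subset\{1,\dots,J-1\}$ be any set and $s\in[0,1]$. In the exponent of $\Lambda_w$ keep only $s\sum_{j\in I}\sum_{y\in\mathcal S_j}G(u,y)1\{y\leftrightarrow\Gamma_j\}$. Lemma 7 gives
$$\Lambda_w(S[0,\sigma_J])\le\exp\Big(-s\sum_{j\in I}\psi_j+\frac{s^2}2\sum_{j\in I}D_j\Big).\tag{10.1}$$
Let $\mathcal F_j$ be generated by the walk up to $\sigma_j$, and $x=S_{\sigma_j}$, so $2^j\le|x-u|<2^j+1$. Fix $j_0\ge1$ with $2^{j_0}\ge N_0$. Steps 3–5 estimate $\psi_j$ and $D_j$ for $j\ge j_0$.

**Step 3.** Mean of $\psi_j$ from below: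
$$E[\psi_j\,|\,\mathcal F_j]\ge c_1\,4^{-j}\kappa(2^{j-3}).\tag{10.2}$$
Let $\frac542^j\le|y-u|\le\frac742^j$ and $K=\mathcal C(y)\cap B(y,2^{j-3})$. The point $x$ and all points of $K$ are within $\frac{15}82^j$ of $u$. By (4.2), centred at $u$ with $N=2^j$, $S$ hits $K$ during $[\sigma_j,\sigma_{j+1}]$ with conditional probability at least $c2^{-4j}\mathrm{cap}(K)$. Take expectations over $\phi$, multiply by $G(u,y)\ge c2^{-4j}$ and sum over the $\asymp2^{6j}$ points $y$.

**Step 4.** Second moment of $\psi_j$: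
$$E[\psi_j^2\,|\,\mathcal F_j]\le C a_j^2.\tag{10.3}$$
Let $\widetilde{\mathcal C}$ denote the clusters of an independent copy of $\phi$. Then $\psi_j^2=\sum_{y,y'\in\mathcal S_j}G(u,y)G(u,y')P(\Gamma_j\text{ hits }\mathcal C(y)\text{ and }\widetilde{\mathcal C}(y')\,|\,S)$. Given the clusters, distinguish which is hit first after $\sigma_j$ (ties assigned to either) and use the strong Markov property at that time. The hitting point $z$ is within $2^{j+1}+1$ of $u$, and averaging over the other, independent, cluster gives $h(z-y')$ or $h(z-y)$. Hence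
$$E[\psi_j^2|\mathcal F_j]\le2\sum_{y\in\mathcal S_j}G(u,y)h(x-y)\sup_{|z-u|\le2^{j+1}+1}\ \sum_{y'\in\mathcal S_j}G(u,y')h(z-y')\le C\Big(2^{-4j}\sum_{|v|\le2^{j+3}}h(v)\Big)^2\le Ca_j^2$$
by (6.2).

**Step 5.** Mean of $D_j$ from above:
$$E[D_j\,|\,\mathcal F_j]\le Ca_j.\tag{10.4}$$
Take $u=0$ and $N=2^j$. By Lemma 3 with root $y$, $\mathbb P(y\leftrightarrow\Gamma_j,y\leftrightarrow y')\le\sum_{v\in\Gamma_j}\tau_3(y,v,y')\le C\sum_{v\in\Gamma_j}G(v,y')[h(y-v)+h(y-y')]$, and $E[\sum_{v\in\Gamma_j}f(v)|\mathcal F_j]\le\sum_{|v|\le2N+1}G(x,v)f(v)$ for $f\ge0$.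

*Terms with $|y'|<16N$.* By (6.2), $\sum_{y\in\mathcal S_j}[h(y-v)+h(y-y')]\le CN^4a_j$, since all arguments have norm at most $64N$. As $G(y)\le CN^{-4}$, the contribution is at most
$$CN^{-4}N^4a_j\sum_{|y'|<16N}G(y')\sum_vG(x,v)G(v,y')\le Ca_j\sum_{|y'|<16N}G(y')(1+|x-y'|)^{-2}\le Ca_j.$$
In the last sum the points with $|y'|\le N/2$ give at most $CN^{-2}\cdot N^2$, the others at most $CN^{-4}\sum_{|z|\le18N}(1+|z|)^{-2}\le C$.

*Terms with $y'\in\mathcal S_i$, $\rho=2^i\ge16N$.* Now $G(y'),G(v,y')\le C\rho^{-4}$. The $h(y-v)$ part is at most $CN^{-4}\cdot\rho^6\rho^{-8}\cdot N^2\cdot N^4a_j=C(N/\rho)^2a_j$, where $\rho^6$ counts $y'$, $N^2$ is $\sum_vG(x,v)$, and $N^4a_j$ bounds $\sum_yh(y-v)$. By (6.2), $\sum_{y'\in\mathcal S_i}h(y-y')\le C\rho^4a_i$, so the $h(y-y')$ part is at most $CN^{-4}\rho^{-8}\cdot N^2\cdot N^6\cdot\rho^4a_i=C(N/\rho)^4a_i\le C(N/\rho)^2a_j$, using $a_i\le C(\rho/N)^2a_j$. The sum over $i$ is at most $Ca_j$.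

**Step 6.** We check that scales where (10.2) is of order $a_j$ carry a fixed share of $A_J$. Let $\mathcal G=\{j\ge j_0:4^{-j}\kappa(2^{j-3})\ge\delta a_j\}$. By (6.3), $Q\le\kappa$, and boundedness of the terms $4^{-i}\kappa(2^i)$ (shift $i=j-3$), $\sum_{j_0\le j<J}4^{-j}\kappa(2^{j-3})\ge c_2A_J-C$. Indices $j\notin\mathcal G$ contribute at most $\delta A_J$. With $\delta=c_2/2$ and (6.4) for $k=3$,
$$\sum_{j\in\mathcal G,\,j<J}a_j\ge cA_J-C.\tag{10.5}$$

**Step 7.** We combine the scales. For $j\in\mathcal G$, (10.2), (10.3) and Paley–Zygmund give $P(\psi_j\ge c_3a_j|\mathcal F_j)\ge p$ for a constant $p>0$. By (10.4) and Markov's inequality, $P(D_j>C_3a_j|\mathcal F_j)\le p/2$ for suitable $C_3$. So $\mathsf g_j=\{\psi_j\ge c_3a_j,\,D_j\le C_3a_j\}\in\mathcal F_{j+1}$ has $P(\mathsf g_j|\mathcal F_j)\ge p/2$. Use (10.1) with $I=\{j\in\mathcal G,\ j<J:\mathsf g_j\text{ occurs}\}$ and $s=\min(1,c_3/C_3)$. Since $sC_3\le c_3$, the exponent is at most $-c_4\sum_{j\in I}a_j$ with $c_4=sc_3/2$.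 Taking conditional expectations successively, from the largest $j$ down, and using $a_j\le C$,
$$E_p[\Lambda_w(S[0,\sigma_J])]\le\prod_{j\in\mathcal G,\,j<J}\Big(1-\frac p2\big(1-e^{-c_4a_j}\big)\Big)\le\exp\Big(-c_5\sum_{j\in\mathcal G,\,j<J}a_j\Big)\le Ce^{-cA_J}.$$
Since $A(r)\le A_{J+1}\le A_J+C$, the first bound holds with $2\varepsilon$ equal to the last $c$. $\square$

## 11. The order of the hitting function

**Proposition 9.** $h(x)\le C|x|^{-2}/A(|x|)$ for $|x|\ge1$. Consequently, with $L(R):=(\ln(R+2))^{1/2}$ and for $R\ge1$,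
$$A(R)\asymp L(R),\quad h(x)\le\frac{C}{(1+|x|)^2L(|x|)},\quad\sum_{|v|\le R}h(v)\le\frac{CR^4}{L(R)},\quad\kappa^*(R)\ge\frac{cR^2}{L(R)}.$$

*Proof.* Let $2^J\le|x|<2^{J+1}$, and let $T$ be the hitting time of $\mathcal C(0)$ by $S$ from $x$. Then $h(x)=\sum_u\mathbb E[P_x(S_T=u)]$ and $P_x(S_T=u)\le G(x,u)1_{u\in\mathcal C(0)}$. Points $|u|<4$ contribute at most $C|x|^{-4}\le C|x|^{-2}/A(|x|)$, because $A(R)\le C\ln(R+2)$. For $k\ge2$ and $2^k\le|u|<2^{k+1}$ put $r_u=|u|/4\ge1$; then $A(r_u)\ge A_{k-2}\ge cA_k$. Let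
$$\beta_k=2^{-4k}\sum_{2^{k-1}\le|y|\le2^{k+2}}G(x,y)\le C\min(4^k16^{-J},4^{-k});$$
the bound $4^{-k}$ always holds, and for $k\le J-4$ we have $G(x,y)\le C16^{-J}$, while for $k\ge J-3$ the two bounds compare in the right direction.

**Step 1.** We bound hits that bring many visits. For $u\in\mathcal C(0)$, $U_{u,r_u}$ is the expected number of visits of the walk from $u$ to points $y\in\mathcal C(0)$ with $|y-u|<|u|/4$, and these satisfy $2^{k-1}\le|y|\le2^{k+2}$. Using $1\{U>\varepsilon A\}\le U/(\varepsilon A)$ and the strong Markov property at $T$,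
$$\sum_{2^k\le|u|<2^{k+1}}P_x(S_T=u)1\{U_{u,r_u}>\varepsilon A(r_u)\}\le\frac C{A_k}E_x\big[\#\{n:S_n\in\mathcal C(0),\,2^{k-1}\le|S_n|\le2^{k+2}\}\big].$$
The $\phi$-expectation of the right side is at most $\frac C{A_k}\sum_yG(x,y)\tau(0,y)\le C\beta_k/A_k$, the sum running over $2^{k-1}\le|y|\le2^{k+2}$.

**Step 2.** We bound hits that bring few visits. By Lemma 8 with $v=0$ and $|u|=4r_u$,
$$\sum_{2^k\le|u|<2^{k+1}}G(x,u)\,\mathbb P(u\leftrightarrow0,\ U_{u,r_u}\le\varepsilon A(r_u))\le C\beta_ke^{-cA_k}\le C\beta_k/A_k.$$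

**Step 3.** We sum over $k$. For $k\le J$, $A_J\le A_k+C(J-k)\le C(1+J-k)A_k$; for $k\ge J$, $A_k\ge A_J$. So
$$\sum_{k\ge2}\frac{\beta_k}{A_k}\le\frac C{A_J}\Big[\sum_{k\le J}(1+J-k)4^k16^{-J}+\sum_{k\ge J}4^{-k}\Big]\le\frac{C4^{-J}}{A_J}.$$
As $A(|x|)\le A_{J+1}\le CA_J$, the first claim follows.

**Step 4.** We close the relation. Summing the first claim over a shell, $a_j\le C/A_j$, so $A_{j+1}^2-A_j^2=a_j(A_{j+1}+A_j)\le C$ and $A_J\le C\sqrt{J+1}$. With (7.1) and $A_J\ge1$, $A(R)\asymp L(R)$. The bound on $h$ is the first claim (and $h(0)=1$); summing it gives the third statement, and Lemma 5 the fourth. $\square$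

## 12. Three moments of the truncated volume

**Lemma 10.** For $V=\mathrm{vol}(\mathcal C(0)\cap B_R)$ and $R\ge1$: $\ cR^2\le\mathbb EV\le CR^2$, $\ \mathbb EV^2\le CR^6/L(R)$, $\ \mathbb EV^3\le CR^{10}$.

*Proof.* The first bound is (3.1) summed. For the second, use Lemma 3 with root $y'$: $\mathbb EV^2\le C\sum_{y,y'\in B_R}G(0,y)[h(y'-y)+h(y')]\le CR^2\cdot R^4/L(R)$ by Proposition 9.

**Step 1.** We reduce the third moment to a covariance of signs. $\mathbb EV^3$ is the sum over triples in $B_R$ of the probability that they are all connected to $0$. Triples which, together with $0$, are not four distinct points contribute at most $6\,\mathbb EV^2$. Label four distinct points $1,2,3,4$, with $1=0$, and put $s_i=\mathrm{sgn}\,\phi_i$, $G_{ij}=G(i,j)$, $\tau_{ij}=\tau(i,j)$. Given $|\phi|$, (F2) shows that the conditional mean of $s_1s_2s_3s_4$ is $1$ if every cluster contains an even number of the four points, and $0$ otherwise. This is at least the indicator that all four are connected.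 Since $\mathbb E[s_is_j]=\tau_{ij}$,
$$\mathbb P(1\leftrightarrow2\leftrightarrow3\leftrightarrow4)\le\mathbb E[s_1s_2s_3s_4]=\tau_{12}\tau_{34}+\mathrm{Cov}(s_1s_2,s_3s_4).\tag{12.1}$$

**Step 2.** We bound the covariance. With $g_k=G_{1k}+G_{2k}$, $k=3,4$, we show
$$|\mathrm{Cov}(s_1s_2,s_3s_4)|\le C\big[g_3g_4+G_{34}(g_3^2+g_4^2)\big].\tag{12.2}$$
Given $(\phi_1,\phi_2)$, the pair $(\phi_3,\phi_4)$ is Gaussian. Its means $\mu_k$ are linear in $(\phi_1,\phi_2)$ with coefficients $O(g_k)$, because the covariance matrix of $(\phi_1,\phi_2)$ has a bounded inverse ($G_{12}\le a_0G(0)$). Its variances $v_k$ lie in $[1,G(0)]$: the variance of $\phi_k$ given all other lattice values is $1$. Its correlation $\rho'$ is that of $\phi_3,\phi_4$ under $\mathbb P^{\{1,2\}}$, so $\rho'\ge0$, and by (2.5) and (F3) $\rho'\le G_{34}/G(0)\le a_0<1$.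

Let $m_k=\mu_k/\sqrt{v_k}$ and $F(m_3,m_4)=\mathbb E[s_3s_4|\phi_1,\phi_2]=E[\mathrm{sgn}(m_3+\xi_3)\,\mathrm{sgn}(m_4+\xi_4)]$, where $\xi$ is standard bivariate normal with correlation $\rho'$. With $\gamma$ the standard normal density,
$$\partial_{m_3}F=2\gamma(m_3)\,E[\mathrm{sgn}(m_4+\xi_4)\,|\,\xi_3=-m_3].$$
Given $\xi_3=-m_3$, $\xi_4$ is normal with mean $-\rho'm_3$ and variance $1-\rho'^2\ge1-a_0^2$. So $|\partial_{m_3}F|\le C(|m_4|+\rho'|m_3|)$, and symmetrically in $m_4$. Integrating along the ray from $0$ to $m$, $|F(m)-F(0)|\le C(|m_3m_4|+\rho'(m_3^2+m_4^2))$, whose expectation is at most the right side of (12.2).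

Next, $F(0)=\frac2\pi\arcsin\rho'$ and $\tau_{34}=\frac2\pi\arcsin(G_{34}/G(0))$, with both arguments in $[0,a_0]$. Since $\rho'=(G_{34}-\mathrm{Cov}(\mu_3,\mu_4))/\sqrt{v_3v_4}$, $v_k=G(0)-\mathrm{Var}(\mu_k)$, $|\mathrm{Cov}(\mu_3,\mu_4)|\le Cg_3g_4$ and $\mathrm{Var}(\mu_k)\le Cg_k^2$, we get $|F(0)-\tau_{34}|\le C|\rho'-G_{34}/G(0)|\le C(g_3g_4+G_{34}(g_3^2+g_4^2))$. As $\mathrm{Cov}(s_1s_2,s_3s_4)=\mathbb E[s_1s_2(F(m)-\tau_{34})]$, (12.2) follows.

**Step 3.** We sum over $2,3,4\in B_R$. First, $\sum\tau_{12}\tau_{34}\le CR^2\cdot R^8$. Each product in $g_3g_4$ gives at most $R^6\cdot CR^2\cdot CR^2=CR^{10}$. Since $\sum_zG(z)^2<\infty$, the terms $G_{34}g_k^2\le2G_{34}(G_{1k}^2+G_{2k}^2)$ give at most $CR^6\cdot R^2$. $\square$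

## 13. The volume attached to a walk in a ball

Let $N\ge N_0$ ($N_0$ possibly enlarged), $L=L(N)$, $S_0=0$, $\eta$ the first $n$ with $|S_n|\ge2N$, $\Gamma=S[0,\eta]$, and $Y=\{y\in\mathbb Z^6:\frac54N\le|y|\le\frac74N\}$. Let $Z$ be the number of $y\in Y$ with $y\leftrightarrow\Gamma$, for the clusters of loops contained in the open metric ball of radius $3N$ about $0$. By (F3) these are the clusters under $\mathbb P^D$, $D$ the complement of that ball.

**Lemma 11.** $P(Z\ge c_6N^4/L)\ge p_0>0$.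

A second moment argument is natural. Its delicate term is $\mathcal D=\sum_{y,y'\in Y}P(y\leftrightarrow y',\,y\leftrightarrow\Gamma)$. The direct estimate, a sum over the points $v$ of $\Gamma$ as in Step 5 of Section 10, gives
$$\mathcal D\le C\sum_{y'\in Y}\sum_{|v|\le2N+1}G(v)G(v,y')\sum_{y\in Y}[h(y-v)+h(y-y')]\le CN^4\cdot\frac{N^4}{L}.$$
This exceeds the target $(N^4/L)^2$ by a factor $L$, and would only give $P(Z\ge cN^4/L)\ge c/L$. The sum counts all contact points of the walk with $\mathcal C(y)$, where we only need the first; Lemma 8 tells us that the others are typically of number at least $\varepsilon A\asymp L$.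

*Proof.* **Step 1.** First moment. Let $y\in Y$. The open metric ball of radius $N/2=4\cdot\frac N8$ about $y$ lies in that of radius $3N$ about $0$. Let $K$ be the set of lattice points in $B(y,N/8)$ of the cluster of $y$ formed by loops in the smaller ball; $E\,\mathrm{cap}(K)=\kappa^*(N/8)$ by (F3) and translation invariance. As $K\subset B_{15N/8}$, (4.2) with $x=0$ shows that $S$ hits $K$ before $\eta$ with conditional probability at least $cN^{-4}\mathrm{cap}(K)$, and then $y$ is counted. So $EZ\ge\sum_{y\in Y}cN^{-4}\kappa^*(N/8)\ge cN^4/L$ by Proposition 9.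

**Step 2.** We split the second moment. Apply (F4) under $\mathbb P^D$, given $S$, and then dominate by the full clusters (F3): $E[Z^2]\le E[\psi^2]+\mathcal D$ with $\psi=\sum_{y\in Y}\mathbb P(y\leftrightarrow\Gamma\,|\,S)$ and $\mathcal D$ as above, both for the full clusters. With an independent copy of the clusters and the strong Markov property at the first of the two hitting times, exactly as in Step 4 of Section 10 (the hitting point now lies in $B_{2N+1}$),
$$E[\psi^2]\le2\sum_{y\in Y}h(y)\sup_{|z|\le2N+1}\sum_{y'\in Y}h(z-y')\le2\Big(\sum_{|v|\le5N}h(v)\Big)^2\le C(N^4/L)^2.$$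
It remains to show $\mathcal D\le CN^8/L^2$. Let $T$ be the hitting time of $\mathcal C(y)\cap B_{2N+1}$ by $S$ (finite if $y\leftrightarrow\Gamma$), $v=S_T$, and $r=\sqrt N/4\ge1$; then $A(r)\ge cL$. Split $\mathcal D\le\mathcal D_1+\mathcal D_2+\mathcal D_3$ according to: $U_{v,r}>\varepsilon A(r)$; $|v-y|<\sqrt N$; $|v-y|\ge\sqrt N$ and $U_{v,r}\le\varepsilon A(r)$.

**Step 3.** $\mathcal D_1$, where many later visits gain the missing factor. Here $1\le\frac CLU_{v,r}$, and $U_{v,r}$ is the expected number of visits after $T$ to points of $\mathcal C(y)$ within $r$ of $v$, which lie in $B_{3N}$. By the strong Markov property and Lemma 3 with root $y$,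
$$\mathcal D_1\le\frac CL\sum_{y,y'\in Y}\sum_{|z|\le3N}G(z)\tau_3(y,z,y')\le\frac CL\sum_{y'\in Y}\sum_{|z|\le3N}G(z)G(z,y')\sum_{y\in Y}[h(y-z)+h(y-y')].$$
The inner sum is at most $CN^4/L$, and $\sum_{y'\in Y}\sum_zG(z)G(z,y')\le C\sum_{y'\in Y}|y'|^{-2}\le CN^4$. So $\mathcal D_1\le CN^8/L^2$.

**Step 4.** $\mathcal D_2$, where the contact is close to $y$. The walk is independent of $\phi$, so
$$\mathcal D_2\le\sum_{y\in Y}\sum_{|v-y|<\sqrt N}G(v)\sum_{y'\in Y}\tau(y,y')\le CN^6\cdot N^3N^{-4}\cdot N^2=CN^7.$$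

**Step 5.** $\mathcal D_3$, where Lemma 8 makes the event rare. Let $V_v=\mathrm{vol}(\mathcal C(v)\cap Y)$ and $V_v'=\#\{y\in\mathcal C(v)\cap Y:|y-v|\ge\sqrt N\}\le V_v$. Then $\mathcal D_3\le\sum_{|v|\le2N+1}G(v)\mathbb E[V_vV_v'1\{U_{v,r}\le\varepsilon A(r)\}]$. As $V_vV_v'\le V_v^{3/2}V_v'^{1/2}$ and $Y\subset B(v,5N)$, Cauchy–Schwarz, Lemma 10 and Lemma 8 (with $4r=\sqrt N$) bound the expectation by
$$(\mathbb EV_v^3)^{1/2}\Big(\sum_{y\in Y,\,|y-v|\ge\sqrt N}\mathbb P(v\leftrightarrow y,\,U_{v,r}\le\varepsilon A(r))\Big)^{1/2}\le CN^5\,(N^2e^{-\varepsilon A(r)})^{1/2}\le CN^6e^{-cL}.$$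
So $\mathcal D_3\le CN^8e^{-cL}\le CN^8/L^2$. Altogether $E[Z^2]\le C(N^4/L)^2$, and Paley–Zygmund finishes the proof. $\square$

## 14. The upper bound on the tail

Recall $\mathsf M(\lambda)=\mathbb E[1-e^{-\lambda\mathrm{vol}(\mathcal C(0))}]$. We show $\mathsf M(\lambda)\le C\lambda^{1/2}(\ln\frac1\lambda)^{1/4}$ for small $\lambda>0$.

**Step 1.** We bound $\mathsf M'$ by a walk killed by its attached volume. For $\lambda>0$, $\mathsf M'(\lambda)=\sum_x\mathbb E[1_{0\leftrightarrow x}e^{-\lambda\mathrm{vol}(\mathcal C(0))}]$. The $13$ points with $|x|_1\le1$ contribute at most $13$. To the others apply Lemma 6 with $w\equiv\lambda$; each $p'$ is adjacent to $12$ points $x$. Writing $\Lambda_\lambda(\Gamma)=\mathbb Ee^{-\lambda\#\{z:\,z\leftrightarrow\Gamma\}}$,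
$$\mathsf M'(\lambda)\le C+C\sum_{p\sim0}\sum_{n\ge0}E_p[\Lambda_\lambda(S[0,n])].\tag{14.1}$$

**Step 2.** We cut the walk into blocks with independent attached volumes. Let $N\ge N_0$ with $\lambda N^4/L(N)\ge1$. For $m\ge1$ let $\tau_m$ be the first $n$ with $|S_n|\ge8mN$, $z_m=S_{\tau_m}$, and $\Gamma_m$ the range of $S$ from $\tau_m$ until it leaves $\{|\cdot-z_m|<2N\}$. Let $\mathcal B_m$ be the open metric ball of radius $3N$ about $z_m$, and $Z_m$ the variable $Z$ of Section 13 for the translated block ($\Gamma_m$, $z_m+Y$, loops in $\mathcal B_m$). As $8mN\le|z_m|<8mN+1$, the norm stays below $8mN+2N+2<8(m+1)N$ while $\Gamma_m$ is traced, so this is completed before $\tau_{m+1}$. Also $|z_m-z_{m'}|\ge8N-1>6N$ for $m\ne m'$, so the $\mathcal B_m$ are disjoint. A point counted in $Z_i$ lies in $\mathcal B_i$ and, by (F3), is connected to $\Gamma_i$ in the full configuration. Hence for $n\ge\tau_m$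
$$\#\{z:z\leftrightarrow S[0,n]\}\ge\sum_{i<m}Z_i .$$
Given $S$, the $Z_i$ are independent by (F3), so $\Lambda_\lambda(S[0,n])\le\prod_{i<m}g(\Gamma_i-z_i)$, where $g(\Gamma)=\mathbb E[e^{-\lambda Z}]$ for fixed range $\Gamma$ in Section 13.

**Step 3.** We sum over blocks. By the strong Markov property at $\tau_i$ the sets $\Gamma_i-z_i$ are i.i.d. with the law of $\Gamma$ in Section 13, and $\Gamma_i$, $i<m$, are determined by the walk up to $\tau_m$. By Lemma 11 and $\lambda N^4/L(N)\ge1$, $E[g(\Gamma_i-z_i)]\le\vartheta:=1-p_0(1-e^{-c_6})<1$. As $|S_n|^2-n$ is a martingale, $E[\tau_{m+1}-\tau_m\,|\,S_n,n\le\tau_m]\le C(m+1)^2N^2$ and $E_p[\tau_1]\le CN^2$. Using Step 2 for $\tau_m\le n<\tau_{m+1}$,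
$$\sum_nE_p[\Lambda_\lambda(S[0,n])]\le E_p[\tau_1]+\sum_{m\ge1}C(m+1)^2N^2\vartheta^{m-1}\le CN^2.$$

**Step 4.** We choose $N$ and integrate. For small $\lambda$ take $N=\lceil(\ln\frac1\lambda)^{1/8}\lambda^{-1/4}\rceil$. Then $N+2\le1/\lambda$, so $L(N)\le(\ln\frac1\lambda)^{1/2}$ and $\lambda N^4/L(N)\ge1$. By (14.1), $\mathsf M'(\lambda)\le C\lambda^{-1/2}(\ln\frac1\lambda)^{1/4}$. Clusters are finite, so $\mathsf M(0+)=0$, and integration gives $\mathsf M(\lambda)\le C\lambda^{1/2}(\ln\frac1\lambda)^{1/4}$. Since $1-e^{-\mathrm{vol}/M}\ge1-e^{-1}$ on $\{\mathrm{vol}\ge M\}$, for $M\ge2$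
$$\mathbb P(\mathrm{vol}(\mathcal C(0))\ge M)\le(1-e^{-1})^{-1}\mathsf M(1/M)\le CM^{-1/2}(\ln M)^{1/4};\tag{14.2}$$
for bounded $M\ge2$ the right side is bounded below, so only $C$ has to be adjusted. With (2.4) this is the upper bound of Theorem 1.

## 15. The lower bound on the tail, and uniqueness of the exponent

Let $V=\mathrm{vol}(\mathcal C(0)\cap B_N)$. The plain second moment method with Lemma 10 gives $\mathbb P(V\ge\frac12\mathbb EV)\ge cN^{-2}L(N)$. But the threshold here is only $\frac12\mathbb EV\asymp N^2$; with $M=N^2$ this reads $M^{-1}(\ln M)^{1/2}$, far too small. The threshold can be raised to order $N^4/L(N)$ at no cost, because the upper bound just proved shows that smaller values of $V$ contribute little to $\mathbb EV$.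

**Step 1.** We show that values below the threshold are negligible in the mean. By Lemma 10, $\mathbb EV\ge c_7N^2$. Let $a=c_8N^4/L(N)$ with $c_8\le1$. By (14.2), $\mathbb P(\mathrm{vol}(\mathcal C(0))\ge s)\le Cs^{-1/2}(\ln(s+2))^{1/4}$ for all $s>0$, so for $N$ large
$$\mathbb E[V;V\le a]\le\int_0^a\mathbb P(\mathrm{vol}(\mathcal C(0))\ge s)\,ds\le Ca^{1/2}(\ln(a+2))^{1/4}\le Cc_8^{1/2}N^2L(N)^{-1/2}L(N)^{1/2}\le\tfrac12c_7N^2,$$
if $c_8$ is fixed small enough. The two powers of $L$ cancel exactly.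

**Step 2.** We apply Cauchy–Schwarz above the threshold. By Step 1 and Lemma 10,
$$\mathbb P(\mathrm{vol}(\mathcal C(0))\ge a)\ge\frac{(\mathbb E[V;V>a])^2}{\mathbb EV^2}\ge\frac{cN^4}{N^6/L(N)}=cN^{-2}L(N)\ge c'a^{-1/2}(\ln a)^{1/4},$$
because $a^{-1/2}(\ln a)^{1/4}\asymp N^{-2}L(N)^{1/2}\cdot L(N)^{1/2}$.

**Step 3.** We pass to all $M$. For large $M$ take the least $N$ with $c_8N^4/L(N)\ge M$. Then $a\ge M$ and $a\asymp M$, so $\mathbb P(\mathrm{vol}(\mathcal C(0))\ge M)\ge cM^{-1/2}(\ln M)^{1/4}$ for $M\ge M_0$. For $2\le M\le M_0$, $\nu_6(M)\ge\nu_6(M_0)>0$. With (2.4), both bounds of Theorem 1 hold.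

**Step 4.** We rule out other exponents. If the conjectured bounds held with some $\delta'$, then $(\ln M)^{\delta'}$ and $(\ln M)^{1/4}$ would have a ratio bounded above and below as $M\to\infty$, so $\delta'=\frac14$. This completes the proof of Theorem 1. $\blacksquare$

## 16. Laplace transform, capacity, second moment and one arm

The estimates above also give the following.

**Laplace transform.** As $\lambda\downarrow0$, $\mathbb E[1-e^{-\lambda\mathrm{vol}(\mathcal C^{\ge0}(0))}]=\frac12\mathsf M(\lambda)\asymp\lambda^{1/2}(\ln\frac1\lambda)^{1/4}$. The upper bound is in Section 14; for the lower bound, $\mathsf M(\lambda)\ge(1-e^{-1})\mathbb P(\mathrm{vol}(\mathcal C(0))\ge1/\lambda)$.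

**Hitting and capacity.** $h(x)\asymp|x|^{-2}(\ln|x|)^{-1/2}$ for $|x|\ge2$, and $\mathbb E[\mathrm{cap}(\mathcal C(0)\cap B_R)]\asymp R^2(\ln R)^{-1/2}$ for $R\ge2$. The upper bound on $h$ is Proposition 9. The lower bounds follow from Lemma 5 with $A\asymp L$, together with $h(x)\ge c|x|^{-4}\kappa(|x|/2)$. For the upper bound on $\kappa$, take $|x|\in[2R,2R+1]$: $\kappa(R)\le CR^4h(x)$.

**Second moment and three points.** $\mathbb E[\mathrm{vol}(\mathcal C(0)\cap B_N)^2]\asymp N^6(\ln N)^{-1/2}$ for $N\ge2$. The upper bound is Lemma 10. For large $N$, with $V$ and $a$ as in Section 15, (14.2) gives $\mathbb P(V>a)\le CN^{-2}L(N)$, hence $\mathbb EV^2\ge(\mathbb E[V;V>a])^2/\mathbb P(V>a)\ge cN^4/(N^{-2}L(N))$; for bounded $N$ use $V\ge1$. Moreover, Lemma 3 and Proposition 9 give $\mathbb P(x\leftrightarrow y\leftrightarrow z)\le CN^{-6}(\ln N)^{-1/2}$ whenever the mutual distances are at least $N\ge2$.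

**One arm, lower bound.** For $N\ge2$,
$$\mathbb P\big(0\overset{\ge0}{\longleftrightarrow}\{|x|\ge N\}\big)\ge cN^{-2}(\ln N)^{1/2}.$$
Indeed $V_A=\#(\mathcal C(0)\cap\{x\in\mathbb Z^6:N\le|x|\le2N\})$ has $\mathbb EV_A\ge cN^2$ by (3.1), and $\mathbb EV_A^2\le CN^6/L(N)$ by Lemma 10. So $\mathbb P(V_A>0)\ge cN^{-2}L(N)$, and the sign of $\phi_0$ costs a factor $\frac12$. No matching upper bound is claimed, and none is used.
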